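\title{Semimonotone matrices of exact order two: determinant and inverse}

\begin{abstract}
A real $n\times n$ matrix is semimonotone of exact order two if all its principal submatrices of order $n-2$ are semimonotone and none of order $n-1$ is. We prove a conjecture posed by Chauhan and Dubey: for $n\ge 3$ such a matrix $A$ has negative determinant and its inverse is a $\mathbf{Z}$-matrix. More precisely, $C=A^{-1}$ has positive diagonal, negative off-diagonal entries, and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for $i\ne j$. Conversely, if the principal submatrices of order $n-2$ are semimonotone, $\det A<0$, and $A^{-1}$ is a $\mathbf{Z}$-matrix with positive diagonal, then $A$ has exact order two. We deduce the signs of the principal minors of the four largest orders and describe the class completely for $n=3$ and $n=4$. The proof combines multiplicative inequalities between the entries of $A^{-1}$ with the Brouwer degree of the piecewise linear map $x\mapsto Ax^+-x^-$.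
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All matrices are real. Inequalities between vectors or matrices are entrywise, so $x>0$ means that every entry of $x$ is positive. We write $[n]=\{1,\dots,n\}$, $e$ for the all-ones vector, $e_i$ for the unit vectors, and $J=ee^T$. For $\alpha\subseteq[n]$, $A_{\alpha\alpha}$ is the principal submatrix of $A$ with rows and columns in $\alpha$, with the convention $\det A_{\emptyset\emptyset}=1$, and $A(i)$ is $A$ with row and column $i$ deleted. A $\mathbf{Z}$-\emph{matrix} is a square matrix whose off-diagonal entries are all nonpositive.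

\begin{definition}
A matrix $M\in\mathbb{R}^{m\times m}$ is \emph{semimonotone} if for every nonzero $x\ge0$ there is an index $i$ with $x_i>0$ and $(Mx)_i\ge0$.
\end{definition}

It is convenient to name the objects that the definition forbids. A \emph{witness} for $M$ is a nonzero vector $x\ge0$ with $(Mx)_i<0$ whenever $x_i>0$; thus $M$ is semimonotone exactly when it has no witness. If $\sigma$ is the support of $x\ge0$, then $(Mx)_\sigma=M_{\sigma\sigma}x_\sigma$. So $M$ is semimonotone if and only if no principal submatrix of $M$ sends a positive vector to a negative vector. A $1\times1$ matrix $(a)$ is semimonotone when $a\ge0$. A witness satisfies $x^TMx<0$, so every positive semidefinite matrix is semimonotone, and so is every nonnegative matrix.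

\begin{lemma}\label{lem:basic}
Let $M$ be semimonotone. Then every principal submatrix of $M$ is semimonotone, and so are $PMP^T$ for a permutation matrix $P$, $MD$ for a diagonal matrix $D$ with positive diagonal, and $M+\varepsilon I$ for $\varepsilon>0$.
\end{lemma}

\begin{proof}
A witness for a principal submatrix, extended by zeros, is a witness for $M$. If $x$ is a witness for $PMP^T$, then $P^Tx$ is a witness for $M$. If $x$ is a witness for $MD$, then $Dx$ has the same support as $x$ and is a witness for $M$. If $x$ is a witness for $M+\varepsilon I$, then $(Mx)_i<-\varepsilon x_i<0$ on the support of $x$, so $x$ is a witness for $M$.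
\end{proof}

Since the property passes from a matrix to its principal submatrices, one can ask at which order it is lost. The following classes consist of the matrices in which all principal submatrices lose it at the same order.

\begin{definition}
Let $0\le k\le n$. A matrix $A\in\mathbb{R}^{n\times n}$ is \emph{semimonotone of exact order $k$} if every principal submatrix of order $n-k$ is semimonotone and every principal submatrix of order $n-k+1$ is not. The class of exact order $2$ is denoted $\mathbf{E_{0_2}}$; for it we assume $n\ge3$, so that the principal submatrices of order $n-2$ are nonempty.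
\end{definition}

By Lemma~\ref{lem:basic}, if $A\in\mathbf{E_{0_2}}$ then all principal submatrices of order at most $n-2$ are semimonotone. Since $(AD)_{\alpha\alpha}=A_{\alpha\alpha}D_{\alpha\alpha}$ and the operations can be inverted, the class $\mathbf{E_{0_2}}$ is also invariant under $A\mapsto AD$ and $A\mapsto PAP^T$.

\begin{example}\label{ex:model}
Let $A=aI-J\in\mathbb{R}^{n\times n}$ with $0<a<n$. A principal submatrix of order $m$ has the same form and its smallest eigenvalue is $a-m$. If $a\ge m$ it is positive semidefinite, hence semimonotone; if $a<m$ it sends $e$ to $(a-m)e<0$. So for $1\le k\le n-1$ the matrix $A$ has exact order $k$ if and only if $n-k\le a<n-k+1$; in particular $A\in\mathbf{E_{0_2}}$ for $n-2\le a<n-1$. From $J^2=nJ$ we get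
\[
\det A=a^{n-1}(a-n)<0,\qquad A^{-1}=\frac{1}{a(n-a)}\bigl((n-a)I-J\bigr).
\]
For $n-1\le a<n$, in exact order one, all entries of $A^{-1}$ are nonpositive. When $a$ drops below $n-1$ and $A$ enters $\mathbf{E_{0_2}}$, the diagonal entries $(n-a-1)/(a(n-a))$ of $A^{-1}$ become positive, while the off-diagonal entries and the determinant stay negative.
\end{example}

What the example shows in exact order one holds in general: such a matrix has negative determinant and nonpositive inverse (Proposition~\ref{prop:one}). In exact order two the example suggests that the determinant is still negative and that the inverse stays nonpositive away from the diagonal. This is the conjecture posed by Chauhan and Dubey~\cite{CD}: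

\begin{quote}
\emph{Let $A\in\mathbb{R}^{n\times n}$, $n\ge3$, belong to $\mathbf{E_{0_2}}$. Then $\det A<0$, and $A^{-1}$ exists and is a $\mathbf{Z}$-matrix.}
\end{quote}

We prove the conjecture in the following sharper form.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $A\in\mathbf{E_{0_2}}$. Then $\det A<0$, and $C=A^{-1}$ satisfies
\[
c_{ii}>0,\qquad c_{ij}<0,\qquad c_{ij}c_{ji}\ge c_{ii}c_{jj}\qquad\text{for all } i\ne j .
\]
In particular $A^{-1}$ is a $\mathbf{Z}$-matrix.
\end{theorem}

In Example~\ref{ex:model} the last inequality reads $1\ge(n-a-1)^2$. It is an equality at $a=n-2$, so it cannot be made strict. The signs in Theorem~\ref{thm:main} carry all the information about the submatrices of order $n-1$.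

\begin{theorem}\label{thm:converse}
Let $n\ge3$ and let all principal submatrices of order $n-2$ of $A\in\mathbb{R}^{n\times n}$ be semimonotone. Then $A\in\mathbf{E_{0_2}}$ if and only if $\det A<0$ and $A^{-1}$ is a $\mathbf{Z}$-matrix with positive diagonal.
\end{theorem}

\begin{corollary}\label{cor:minors}
\begin{enumerate}
\item[(a)] If $A\in\mathbf{E_{0_2}}$, then its principal minors of orders $n$, $n-1$, $n-2$, $n-3$ are respectively $<0$, $<0$, $\ge0$, $>0$.
\item[(b)] For $n=3$: $A\in\mathbf{E_{0_2}}$ if and only if $C=A^{-1}$ exists and is a $\mathbf{Z}$-matrix with $c_{ii}>0$ and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for all $i\ne j$.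
\item[(c)] For $n=4$: $A\in\mathbf{E_{0_2}}$ if and only if the conditions in (b) hold and $\det C<0$.
\end{enumerate}
\end{corollary}

The proof of Theorem~\ref{thm:main} starts from the fact that each $A(i)$ has exact order one, so that $A(i)^{-1}\le0$. Expressed through $C=A^{-1}$, this gives inequalities between $c_{kl}$ and $c_{ki}c_{il}$. They exclude the sign patterns of $C$ that would force two rows to be proportional, but not all wrong patterns. The remaining ones are excluded by a global count: the signed number of solutions of $Ax^+-x^-=y$ does not depend on $y$, and for $A\in\mathbf{E_{0_2}}$ and $y<0$ it can be read off from the signs of the vector $Cy$.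

\section{Order three, and why it does not generalize}\label{sec:three}

For $n=3$ the theorem can be seen directly, because the hypotheses fix the sign of every entry. Let $A\in\mathbf{E_{0_2}}$ have order $3$. The $1\times1$ principal submatrices are semimonotone, so $a_{ii}\ge0$. For $i\ne j$ the submatrix on $\{i,j\}$ has a witness $(u,v)$, and both $u$ and $v$ are positive because the diagonal entries are nonnegative. Thus
\[
-a_{ij}v>a_{ii}u\ge0,\qquad -a_{ji}u>a_{jj}v\ge0 .
\]
Hence $a_{ij}<0$ and $a_{ji}<0$, and multiplying the two inequalities gives $a_{ij}a_{ji}>a_{ii}a_{jj}$. In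
\[
\det A=a_{11}(a_{22}a_{33}-a_{23}a_{32})-a_{22}a_{13}a_{31}-a_{33}a_{12}a_{21}+a_{12}a_{23}a_{31}+a_{13}a_{32}a_{21}
\]
the first three terms are nonpositive and the last two are negative, so $\det A<0$. For $\{i,j,k\}=\{1,2,3\}$ the cofactor formula gives
\[
c_{ii}=\frac{a_{jj}a_{kk}-a_{jk}a_{kj}}{\det A}>0,\qquad c_{ij}=\frac{a_{ik}a_{kj}-a_{ij}a_{kk}}{\det A}<0,
\]
and Jacobi's identity (Lemma~\ref{lem:identities}(b) below) gives $c_{ii}c_{jj}-c_{ij}c_{ji}=a_{kk}/\det A\le0$.

For $n\ge4$ the $2\times2$ principal submatrices are semimonotone, and the off-diagonal entries of $A$ no longer have a fixed sign. Consider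
\[
A=\begin{pmatrix}3&1&-3&-3\\1&3&-3&-3\\-3&-3&3&1\\-3&-3&1&3\end{pmatrix}.
\]
Its $2\times2$ principal submatrices are positive semidefinite. Each $3\times3$ principal submatrix is, up to a simultaneous permutation of rows and columns, the leading one, which sends $(2,2,3)^T$ to $(-1,-1,-3)^T$. So $A\in\mathbf{E_{0_2}}$, with off-diagonal entries of both signs. An expansion of the determinant or of a cofactor into terms of one sign is therefore not available. We need a way to obtain the sign of a determinant from the absence of witnesses alone, and this is what the degree provides.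

\section{The map $Ax^+-x^-$ and its degree}\label{sec:degree}

For $x\in\mathbb{R}^m$ let $x^+=\max(x,0)$ and $x^-=\max(-x,0)$, entrywise, so that $x=x^+-x^-$ and $x^+,x^-\ge0$ have disjoint supports. Let $\alpha(x)=\{i:x_i>0\}$ be the support of $x^+$. For $A\in\mathbb{R}^{m\times m}$ define
\[
f_A:\mathbb{R}^m\to\mathbb{R}^m,\qquad f_A(x)=Ax^+-x^- .
\]
The map $f_A$ is continuous and satisfies $f_A(tx)=tf_A(x)$ for $t\ge0$. Two observations explain why it suits our problem: its fibers over negative vectors detect witnesses, and its linear pieces have the principal minors of $A$ as determinants.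

\begin{lemma}\label{lem:support}
Let $q>0$ and $f_A(x)=-q$, and put $\alpha=\alpha(x)$. If $\alpha=\emptyset$, then $x=-q$. If $\alpha\ne\emptyset$, then $A_{\alpha\alpha}x_\alpha=-q_\alpha$, and $A_{\alpha\alpha}$ is not semimonotone.
\end{lemma}

\begin{proof}
If $x^+=0$, the equation reads $x^-=q$. Otherwise $x^-$ vanishes on $\alpha$ and $x^+$ vanishes off $\alpha$, so the rows in $\alpha$ of $Ax^+=x^--q$ read $A_{\alpha\alpha}x_\alpha=-q_\alpha<0$, and $x_\alpha>0$ is a witness.
\end{proof}

For $\alpha\subseteq[m]$ let $O_\alpha$ be the open orthant where $x_i>0$ for $i\in\alpha$ and $x_i<0$ for $i\notin\alpha$. On $O_\alpha$ we have $x^+=\sum_{i\in\alpha}x_ie_i$ and $-x^-=\sum_{i\notin\alpha}x_ie_i$. So $f_A$ agrees on $O_\alpha$ with the linear map $L_\alpha$ whose $i$th column is $Ae_i$ for $i\in\alpha$ and $e_i$ for $i\notin\alpha$. The next lemma computes $\det L_\alpha$ and records two standard identities between the submatrices of $A$ and those of $A^{-1}$.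

\begin{lemma}\label{lem:identities}
Let $A\in\mathbb{R}^{m\times m}$ and $\alpha\subseteq[m]$, with complement $\alpha^c$.
\begin{enumerate}
\item[(a)] $\det L_\alpha=\det A_{\alpha\alpha}$.
\item[(b)] (Jacobi's identity.) If $C=A^{-1}$ exists, then $\det A_{\alpha\alpha}=\det A\cdot\det C_{\alpha^c\alpha^c}$. In particular $\det A(i)=c_{ii}\det A$.
\item[(c)] If $C=A^{-1}$ exists and $c_{ii}\ne0$, then $A(i)^{-1}$ has entries $c_{kl}-c_{ki}c_{il}/c_{ii}$ for $k,l\ne i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) List the indices of $\alpha$ first, in rows and columns. Then $L_\alpha$ is block lower triangular with diagonal blocks $A_{\alpha\alpha}$ and $I$.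

(b) The product $CL_\alpha$ has columns $e_i$ for $i\in\alpha$ and $Ce_i$ for $i\notin\alpha$. By (a), applied to $C$ and $\alpha^c$, its determinant is $\det C_{\alpha^c\alpha^c}$. So $\det C\cdot\det A_{\alpha\alpha}=\det C_{\alpha^c\alpha^c}$.

(c) For $j,l\ne i$, the identity $AC=I$ gives $\sum_{k\ne i}a_{jk}c_{kl}=\delta_{jl}-a_{ji}c_{il}$ and $\sum_{k\ne i}a_{jk}c_{ki}=-a_{ji}c_{ii}$. Hence $\sum_{k\ne i}a_{jk}\,(c_{kl}-c_{ki}c_{il}/c_{ii})=\delta_{jl}$.
\end{proof}

We recall the Brouwer degree. For a bounded open set $\Omega\subseteq\mathbb{R}^m$, a continuous map $f:\overline\Omega\to\mathbb{R}^m$ and a point $y\notin f(\partial\Omega)$, there is an integer $\deg(f,\Omega,y)$ with the following properties.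
\begin{enumerate}
\item[(B1)] If $f$ is the restriction of an invertible linear map $L$ and $y\in L(\Omega)$, then $\deg(f,\Omega,y)=\operatorname{sgn}\det L$.
\item[(B2)] If $\Omega_1,\dots,\Omega_r$ ($r\ge0$) are disjoint open subsets of $\Omega$ whose union contains every solution of $f(x)=y$ in $\overline\Omega$, then $\deg(f,\Omega,y)=\sum_{j=1}^r\deg(f,\Omega_j,y)$.
\item[(B3)] If $t\mapsto y(t)$, $0\le t\le1$, is continuous and avoids $f(\partial\Omega)$, then $\deg(f,\Omega,y(t))$ does not depend on $t$.
\end{enumerate}
To apply this on all of $\mathbb{R}^m$ we must know that solutions do not escape to infinity as $y$ moves. By homogeneity one condition suffices: we say that $A$ has \emph{property R} if $f_A(x)=0$ only for $x=0$.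

\begin{lemma}\label{lem:degree}
Let $A\in\mathbb{R}^{m\times m}$ have property R. There is an integer $\deg A$ with the following property. If $y\in\mathbb{R}^m$ is such that every solution $x$ of $f_A(x)=y$ has no zero coordinate and satisfies $\det A_{\alpha(x)\alpha(x)}\ne0$, then there are finitely many solutions and
\[
\deg A=\sum_{x:\,f_A(x)=y}\operatorname{sgn}\det A_{\alpha(x)\alpha(x)} .
\]
In particular, if $f_A(x)=y$ has no solution for some $y$, then $\deg A=0$.
\end{lemma}

\begin{proof}
Let $\mu>0$ be the minimum of $\|f_A\|$ on the unit sphere. Then $\|f_A(x)\|\ge\mu\|x\|$ for all $x$. Let $B_R$ be the open ball of radius $R$ about $0$. The integer $\deg(f_A,B_R,0)$ is defined for all $R>0$ and, by (B2), does not depend on $R$, since $0$ is the only zero of $f_A$. Call it $\deg A$. Given $y$, take $R>\|y\|/\mu$. All solutions of $f_A(x)=y$ lie in $B_R$, and $\|f_A\|\ge\mu R>\|ty\|$ on $\partial B_R$ for $0\le t\le1$. So $\deg(f_A,B_R,y)=\deg A$ by (B3).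

Under the hypothesis on $y$, each solution $x$ lies in the open orthant $O_{\alpha(x)}$, where $f_A=L_{\alpha(x)}$ is invertible by Lemma~\ref{lem:identities}(a). So each orthant contains at most one solution. Surround each solution by a small ball contained in its orthant and in $B_R$, and apply (B2) and (B1).
\end{proof}

We call $\operatorname{sgn}\det A_{\alpha(x)\alpha(x)}$ the \emph{sign} of the solution $x$. Every use of the lemma has the same form: compute $\deg A$ at two different points $y$ and compare.

\section{Exact order one}\label{sec:one}

The first application of the degree concerns matrices that fail to be semimonotone in a minimal way. By Lemma~\ref{lem:basic} these are the matrices of exact order one.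

\begin{proposition}\label{prop:one}
Let $B\in\mathbb{R}^{m\times m}$, $m\ge1$, be not semimonotone, and let all its proper principal submatrices be semimonotone. Then there is $x>0$ with $Bx<0$, the matrix $B$ is nonsingular, $B^{-1}\le0$, and $\det B<0$.
\end{proposition}

\begin{proof}
Let $x$ be a witness for $B$, with support $\sigma$. Then $B_{\sigma\sigma}$ is not semimonotone, so $\sigma=[m]$. Thus $x>0$ and $Bx<0$.

\emph{Claim: $By\le0$ implies $y\ge0$.} Suppose $By\le0$ and some $y_i<0$. Move from $x$ in the direction $y$ until the boundary of the nonnegative orthant is reached: let $t=\min\{x_i/(-y_i):y_i<0\}>0$ and $z=x+ty$. Then $z\ge0$ has a zero coordinate, and $Bz=Bx+tBy<0$, so $z\ne0$. The support $\tau$ of $z$ is proper and nonempty, and $B_{\tau\tau}z_\tau=(Bz)_\tau<0$. This contradicts the semimonotonicity of $B_{\tau\tau}$.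

If $By=0$, the claim applied to $y$ and $-y$ gives $y=0$; so $B$ is nonsingular. The claim applied to $y=-B^{-1}e_j$ shows that column $j$ of $B^{-1}$ is nonpositive.

It remains to find the sign of $\det B$. The matrix $B$ has property R: if $Bx^+=x^-$, then $x^+=B^{-1}x^-\le0$, so $x^+=0$ and then $x^-=0$. We compute $\deg B$ twice. First let $y=-Be$. A solution of $f_B(x)=y$ would satisfy $x^+=-e+B^{-1}x^-\le-e$, which is impossible. So $\deg B=0$. Next let $y=-e$. By Lemma~\ref{lem:support} a solution has $\alpha(x)=\emptyset$ or $\alpha(x)=[m]$. The first case gives $x=-e$, a solution of sign $+1$. The second gives $x=-B^{-1}e$, which is positive, hence a solution, because $-B^{-1}\ge0$ is invertible and has no zero row; its sign is $\operatorname{sgn}\det B$. Therefore $0=1+\operatorname{sgn}\det B$.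
\end{proof}

\section{Two constraints on the inverse}\label{sec:constraints}

Let $n\ge3$ and $A\in\mathbf{E_{0_2}}$. Each $A(i)$ is not semimonotone, and its proper principal submatrices have order at most $n-2$ and are semimonotone. Proposition~\ref{prop:one} gives
\begin{equation}\label{eq:zero}
\det A(i)<0,\qquad A(i)^{-1}\le0\qquad\text{for all } i\in[n].
\end{equation}
In this section $A$ is also nonsingular, $d=\det A$ and $C=A^{-1}$. By Lemma~\ref{lem:identities}(b), $c_{ii}=\det A(i)/d$, so all $c_{ii}$ are nonzero and have the sign of $-d$. By Lemma~\ref{lem:identities}(c), the second half of \eqref{eq:zero} becomes the first constraint: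
\begin{equation}\label{eq:schur}
c_{kl}\le\frac{c_{ki}\,c_{il}}{c_{ii}}\qquad\text{for all } i \text{ and all } k,l\ne i\quad(k=l\text{ allowed}).
\end{equation}
We call $i$ the \emph{pivot} of the inequality.

Conditions \eqref{eq:zero} and \eqref{eq:schur} alone do not imply the theorem. For even $n$ the matrix $-I$ satisfies both and has determinant $+1$. It is not in $\mathbf{E_{0_2}}$ because its small principal submatrices are not semimonotone. So the hypothesis on order $n-2$ has to be used a second time, and Lemma~\ref{lem:support} says how: a solution of $f_A(x)=-q$ with $q>0$ has $|\alpha(x)|\in\{0,n-1,n\}$, which leaves only $n+2$ candidates. We first carry out the count in the smallest member of the family of Example~\ref{ex:model}.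

\begin{example}\label{ex:triangle}
Let $n=3$ and $A=I-J$, so that $A$ has zero diagonal and off-diagonal entries $-1$, $\det A=-2$ and $C=I-\frac12J$. We solve $Ax^++q=x^-$ for $q>0$. For $\alpha=\emptyset$ we get $x=-q$, of sign $+1$. For $\alpha=\{1\}$ the first row reads $q_1=0$, which is false. For $\alpha=\{1,2\}$ the first two rows give $x_1=q_2$, $x_2=q_1$, and the third gives $x_3^-=q_3-q_1-q_2$; this is a solution when $q_3>q_1+q_2$, of sign $\operatorname{sgn}\det A(3)=-1$. The other sets of size one and two follow by permuting indices. For $\alpha=\{1,2,3\}$ we get $x=-Cq$, that is $x_i=\frac12(q_j+q_k-q_i)$ for $\{i,j,k\}=\{1,2,3\}$; this is a solution when $q_1,q_2,q_3$ satisfy the three strict triangle inequalities, of sign $-1$. If $q$ lies on none of the planes $q_i=q_j+q_k$, then either it satisfies all triangle inequalities or it violates exactly one. So there is exactly one solution besides $-q$, and the signed count is $1-1=0$ throughout; see Figure~\ref{fig:triangle}.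
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) -- (6,0) -- (3,5.2) -- cycle;
\draw[dashed] (3,0) -- (4.5,2.6) -- (1.5,2.6) -- cycle;
\node[below left] at (0,0) {$e_1$};
\node[below right] at (6,0) {$e_2$};
\node[above] at (3,5.2) {$e_3$};
\node at (1.5,0.75) {$\{2,3\}$};
\node at (4.5,0.75) {$\{1,3\}$};
\node at (3,3.4) {$\{1,2\}$};
\node at (3,1.8) {$\{1,2,3\}$};
\end{tikzpicture}
\caption{The vectors $q>0$ with $q_1+q_2+q_3=1$, cut by the dashed walls $q_i=q_j+q_k$, that is $(A^{-1}q)_i=0$, for the $3\times3$ matrix $A=I-J$. In each of the four regions the equation $Ax^+-x^-=-q$ has two solutions: $x=-q$, of sign $+1$, and one solution of sign $-1$, whose set of positive coordinates is written in the region.}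
\label{fig:triangle}
\end{figure}

In the example the count depends only on the signs of the coordinates of $Cq$, and each time $q$ crosses a wall $(Cq)_i=0$ the solution that disappears is replaced by one of the same sign. Both features are general, and the second one restricts how the walls can cut the positive orthant. Call $q>0$ \emph{generic} if $(Cq)_i\ne0$ for all $i$. Generic vectors are dense in the nonnegative orthant, since the walls are finitely many hyperplanes. For a statement $S$ let $[S]$ be $1$ if $S$ is true and $0$ otherwise.

\begin{proposition}\label{prop:count}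
Let $A\in\mathbf{E_{0_2}}$ be nonsingular, $d=\det A$, $C=A^{-1}$. Then $A$ has property R, and for every generic $q>0$,
\begin{equation}\label{eq:count}
\deg A=1-\#\{i:(Cq)_i/c_{ii}>0\}+\operatorname{sgn}(d)\,[\,Cq<0\,].
\end{equation}
\end{proposition}

\begin{proof}
\emph{Property R.} Let $Ax^+=x^-$ and $\alpha=\alpha(x)$. If $\alpha=[n]$, then $Ax=0$ with $x>0$, which contradicts nonsingularity. If $\alpha$ is nonempty and proper, pick $i\notin\alpha$ and let $z$ be $x^+$ with coordinate $i$ deleted; then $z\ge0$ and $z\ne0$. Since $x^+_i=0$, the rows other than $i$ show that $A(i)z\ge0$, and then $z\le0$ by \eqref{eq:zero}, a contradiction. So $\alpha=\emptyset$, hence $x^+=0$, $x^-=0$.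

\emph{The count.} We list the solutions of $Ax^+=x^--q$ by $\alpha=\alpha(x)$.

If $\alpha=\emptyset$, then $x=-q$, a solution of sign $+1$.

If $1\le|\alpha|\le n-2$, there is no solution, by Lemma~\ref{lem:support}.

If $\alpha=[n]\setminus\{i\}$, Lemma~\ref{lem:support} forces $x_\alpha=-A(i)^{-1}q_\alpha$. This vector is positive, because $-A(i)^{-1}\ge0$ has no zero row. Let $\bar x\in\mathbb{R}^n$ equal it on $\alpha$ and have $\bar x_i=0$. Then $A\bar x+q$ vanishes on $\alpha$, so $A\bar x+q=we_i$ for a real number $w$, and the remaining equation, in row $i$, is $x_i^-=w$. Coordinate $i$ of $\bar x=C(we_i-q)$ gives $0=wc_{ii}-(Cq)_i$, so $w=(Cq)_i/c_{ii}\ne0$. If $w<0$ there is no solution. If $w>0$ there is exactly one, with $x_i=-w<0$; it has no zero coordinate and its sign is $\operatorname{sgn}\det A(i)=-1$.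

If $\alpha=[n]$, then $x=-Cq$; this is a solution exactly when $Cq<0$, and its sign is $\operatorname{sgn}d$.

Lemma~\ref{lem:degree} applies to $y=-q$ and gives \eqref{eq:count}.
\end{proof}

\emph{Normalization.} Let $D=\operatorname{diag}(|c_{11}|,\dots,|c_{nn}|)$. Then $AD\in\mathbf{E_{0_2}}$, and $(AD)^{-1}=D^{-1}C$ is $C$ with row $i$ divided by $|c_{ii}|$. This changes neither the sign of the determinant nor the signs of the entries of $C$, and it divides both sides of $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ by the same positive number $|c_{ii}c_{jj}|$. In proving Theorem~\ref{thm:main} for nonsingular $A$ we may therefore assume that $|c_{ii}|=1$ for all $i$.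

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We show that the determinant is not positive, then determine the signs in $A^{-1}$ when it is negative, and finally exclude singular matrices by perturbation. In the first two steps a wrong sign pattern of the inverse is refuted in one of two ways. If the inverse has all entries of one sign, the equation $f_A(x)=y$ can be solved completely at a second point $y$, and the two values of the degree disagree. If the pattern is mixed, the inequalities \eqref{eq:schur} can be chained into a cycle that forces equalities $c_{kl}=c_{ki}c_{il}/c_{ii}$ along two whole rows; these rows are then proportional, which is impossible in an invertible matrix.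

\subsection{The determinant is not positive}

\begin{proposition}\label{prop:pos}
No matrix $A\in\mathbf{E_{0_2}}$, $n\ge3$, has $\det A>0$.
\end{proposition}

\begin{proof}
Suppose $d>0$. After normalization $c_{ii}=-1$ for all $i$. Put $M=-C$, so $m_{ii}=1$. Then \eqref{eq:schur} reads
\begin{equation}\label{eq:M}
m_{kl}\ge m_{ki}m_{il}\quad(k,l\ne i),\qquad\text{in particular}\quad m_{ki}m_{ik}\le1\quad(k\ne i).
\end{equation}
Since $(Cq)_i/c_{ii}=(Mq)_i$, formula \eqref{eq:count} reads, with $s(q)=\#\{i:(Mq)_i>0\}$,
\begin{equation}\label{eq:countM}
\deg A=1-s(q)+[\,s(q)=n\,]\qquad\text{for generic } q>0 .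
\end{equation}

\emph{Case 1: $M\ge0$.} Here $Me\ge e>0$, so $e$ is generic, $s(e)=n$ and $\deg A=2-n\ne0$. On the other hand let $y=M^{-1}e$. A solution of $f_A(x)=y$ would satisfy $x^+=C(y+x^-)=-e-Mx^-\le-e$, which is impossible. So $\deg A=0$, a contradiction.

\emph{Case 2: $M$ has a negative entry, say in row $k$.} The inequalities \eqref{eq:M} become effective once we know that negative entries are scarce, and this comes from crossing a wall.

\emph{Step 1: each column of $M$ has at most one negative entry.} Let $H_i=\{q:(Mq)_i=0\}$. Row $k$ of $M$ has a negative entry and the positive entry $m_{kk}=1$, so $H_k$ meets the open positive orthant in a nonempty, relatively open subset of $H_k$. The rows of $M$ are linearly independent, so each $H_i\cap H_k$, $i\ne k$, is a proper subspace of $H_k$, and finitely many proper subspaces do not cover a nonempty open subset. Choose $q_0>0$ in $H_k$ and in no other $H_i$, and let $q_\pm=q_0\pm\delta e_k$ with $\delta>0$ small. Then $q_\pm>0$, $(Mq_\pm)_k=\pm\delta$, and the other coordinates of $Mq_\pm$ have the same signs as those of $Mq_0$. So $q_\pm$ are generic, $s(q_+)=s(q_-)+1$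 and $s(q_-)\le n-1$. Formula \eqref{eq:countM} at $q_-$ and $q_+$ gives
\[
1-s(q_-)=1-s(q_-)-1+[\,s(q_+)=n\,].
\]
Hence $s(q_+)=n$ and $\deg A=2-n$. Now \eqref{eq:countM} shows that $s(q)\in\{n-1,n\}$ for every generic $q>0$. If some column $Me_j$ had two negative entries, then $Mq$ would have two negative coordinates for every generic $q>0$ near $e_j$, giving $s(q)\le n-2$. This proves Step 1.

\emph{Step 2: one row of $M$ is negative off the diagonal.} Permute indices so that $m_{1j_0}<0$ for some $j_0\ne1$. Let $i\ne1,j_0$. By Step 1, $m_{ij_0}\ge0$, and \eqref{eq:M} with pivot $i$ gives $m_{1i}m_{ij_0}\le m_{1j_0}<0$. Hence $m_{1i}<0$. So $p_i:=-m_{1i}>0$ for all $i\ne1$.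

\emph{Step 3: rows $2,\dots,n$ are proportional.} Let $i,j\ne1$ be distinct. Inequality \eqref{eq:M} gives $m_{1j}\ge m_{1i}m_{ij}$ and $m_{1i}\ge m_{1j}m_{ji}$, that is
\[
0<p_j\le p_im_{ij},\qquad 0<p_i\le p_jm_{ji}.
\]
The product of the two gives $m_{ij}m_{ji}\ge1$, with strict inequality if either of them is strict. Since $m_{ij}m_{ji}\le1$ by \eqref{eq:M}, both are equalities, and $m_{ij}=p_j/p_i$. For the first column, \eqref{eq:M} with pivot $i$ gives $m_{j1}\ge m_{ji}m_{i1}=(p_i/p_j)m_{i1}$, that is $p_jm_{j1}\ge p_im_{i1}$. Exchanging $i$ and $j$ gives the reverse inequality, so $p_im_{i1}$ has a common value $\gamma$ for all $i\ne1$. Thus for every $i\ge2$, row $i$ of $M$ multiplied by $p_i$ equals $(\gamma,p_2,\dots,p_n)$. As $n\ge3$, rows $2$ and $3$ exist and are proportional, so $M$ is singular, a contradiction.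
\end{proof}

\subsection{The signs of the inverse}

\begin{proposition}\label{prop:neg}
Let $A\in\mathbf{E_{0_2}}$, $n\ge3$, have $\det A<0$. Then $C=A^{-1}$ satisfies $c_{ii}>0$, $c_{ij}<0$ and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for all $i\ne j$.
\end{proposition}

\begin{proof}
The $c_{ii}$ have the sign of $-d$, so they are positive, and after normalization $c_{ii}=1$. Then \eqref{eq:schur} reads
\begin{equation}\label{eq:C}
c_{kl}\le c_{ki}c_{il}\quad(k,l\ne i),\qquad\text{in particular}\quad c_{ki}c_{ik}\ge1\quad(k\ne i).
\end{equation}
The second part is the inequality $c_{ij}c_{ji}\ge c_{ii}c_{jj}$. It also shows that all off-diagonal entries are nonzero and that $c_{ki}$ and $c_{ik}$ have the same sign. It remains to exclude positive off-diagonal entries, and we first describe how they can be arranged.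

Write $k\sim l$ if $c_{kl}>0$. This relation is reflexive and symmetric. It is transitive: let $k,l,i$ be distinct with $k\sim l$ and $l\sim i$. Then $c_{ki}c_{il}\ge c_{kl}>0$ by \eqref{eq:C}, and $c_{il}>0$, so $c_{ki}>0$. Thus $[n]$ splits into equivalence classes, with $c_{kl}>0$ inside a class and $c_{kl}<0$ between different classes. Suppose some class $K$ has at least two elements.

\emph{Case 1: $K\ne[n]$.} Let $k,l\in K$ be distinct and $i\notin K$. Inequality \eqref{eq:C} with pivot $l$ gives $c_{ki}\le c_{kl}c_{li}$, and with pivot $k$ it gives $c_{li}\le c_{lk}c_{ki}$. Since $c_{kl}>0$,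
\[
c_{ki}\le c_{kl}c_{li}\le c_{kl}c_{lk}\,c_{ki}.
\]
Dividing by $c_{ki}<0$ gives $c_{kl}c_{lk}\le1$. With \eqref{eq:C} this yields $c_{kl}c_{lk}=1$, so the two ends of the chain agree and
\begin{equation}\label{eq:rows}
c_{ki}=c_{kl}\,c_{li}
\end{equation}
for all distinct $k,l\in K$ and all $i\notin K$. We extend \eqref{eq:rows} to $i\in K$. Fix $j\notin K$. By \eqref{eq:rows}, $c_{uv}=c_{uj}/c_{vj}$ for all distinct $u,v\in K$. For $i\in K\setminus\{k,l\}$ this gives $c_{kl}c_{li}=(c_{kj}/c_{lj})(c_{lj}/c_{ij})=c_{kj}/c_{ij}=c_{ki}$. For $i=l$, \eqref{eq:rows} holds because $c_{ll}=1$, and for $i=k$ because $c_{kl}c_{lk}=1=c_{kk}$. So row $k$ of $C$ is $c_{kl}$ times row $l$, and $C$ is singular, a contradiction.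

\emph{Case 2: $K=[n]$, that is $C>0$.} Now there is no negative entry to reverse an inequality, and we use the degree. Since $Ce>0$, the vector $e$ is generic and \eqref{eq:count} gives $\deg A=1-n$. Consider $y=e$. A solution of $f_A(x)=e$ satisfies $x^+=C(e+x^-)>0$, so $x^-=0$ and $x=Ce$; and $Ce>0$ is indeed a solution, of sign $\operatorname{sgn}d=-1$. So $\deg A=-1$ and $n=2$, a contradiction.

Hence all classes are singletons, which means $c_{kl}<0$ for $k\ne l$.
\end{proof}

\subsection{The matrix is nonsingular}

If $A$ is singular there is no inverse, but the adjugate $\operatorname{adj}A$, defined by cofactors, still exists, depends continuously on $A$, satisfies $A\operatorname{adj}A=(\det A)I$, and has diagonal entries $\det A(i)$. It inherits weak sign conditions from nearby nonsingular matrices in $\mathbf{E_{0_2}}$, and these are incompatible with rank one.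

\begin{proposition}\label{prop:sing}
Every $A\in\mathbf{E_{0_2}}$, $n\ge3$, is nonsingular.
\end{proposition}

\begin{proof}
Suppose $\det A=0$ and let $A_\varepsilon=A+\varepsilon I$ with $\varepsilon>0$. The principal submatrices of order $n-2$ of $A_\varepsilon$ are semimonotone by Lemma~\ref{lem:basic}. For each $i$, Proposition~\ref{prop:one} gives $x>0$ with $A(i)x<0$, and then $(A(i)+\varepsilon I)x<0$ for small $\varepsilon$. So $A_\varepsilon\in\mathbf{E_{0_2}}$ for all small $\varepsilon>0$. The polynomial $\det(A+\varepsilon I)$ in $\varepsilon$ is monic, so it is nonzero for small $\varepsilon>0$. By Propositions~\ref{prop:pos} and~\ref{prop:neg}, $\det A_\varepsilon<0$ and $A_\varepsilon^{-1}$ has negative off-diagonal entries. Hence $\operatorname{adj}A_\varepsilon=(\det A_\varepsilon)A_\varepsilon^{-1}$ has positive off-diagonal entries. Letting $\varepsilon\to0$, the matrix $N=\operatorname{adj}A$ satisfies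
\[
N_{ij}\ge0\quad(i\ne j),\qquad N_{ii}=\det A(i)<0 .
\]
Since $A(1)$ is nonsingular, $A$ has rank $n-1$ and a one-dimensional kernel. As $AN=0$, the columns of $N$ lie in that kernel, so all $2\times2$ minors of $N$ vanish. The principal ones give $N_{ij}N_{ji}=N_{ii}N_{jj}>0$, so $N_{ij}>0$ for all $i\ne j$. The minor on rows $1,3$ and columns $2,3$ gives $N_{12}N_{33}=N_{13}N_{32}$, whose left side is negative and whose right side is positive, a contradiction.
\end{proof}

Propositions~\ref{prop:pos} and~\ref{prop:sing} give $\det A<0$, and Proposition~\ref{prop:neg} gives the remaining assertions. Theorem~\ref{thm:main} is proved.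

\section{The converse and the principal minors}\label{sec:converse}

For the converse we must produce a witness for each $A(j)$. The natural candidate is a nonnegative eigenvector for a negative eigenvalue, and the $\mathbf{Z}$-structure of $A(j)^{-1}$ provides one through the Perron--Frobenius theorem: if $P\ge0$ is a square matrix with spectral radius $\rho(P)$, then $Px=\rho(P)x$ for some nonzero $x\ge0$.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The ``only if'' direction is contained in Theorem~\ref{thm:main}. Conversely, let $d=\det A<0$ and let $C=A^{-1}$ be a $\mathbf{Z}$-matrix with positive diagonal. We must show that no $A(j)$ is semimonotone. Fix $j$. By Lemma~\ref{lem:identities}, $\det A(j)=c_{jj}d<0$, and $Q=A(j)^{-1}$ has entries $c_{kl}-c_{kj}c_{jl}/c_{jj}$ for $k,l\ne j$. For $k\ne l$ we have $c_{kl}\le0$, $c_{kj}c_{jl}\ge0$ and $c_{jj}>0$, so the entry is nonpositive. Thus $Q$ is a $\mathbf{Z}$-matrix with $\det Q<0$.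

Write $Q=tI-P$ with $t$ at least the largest diagonal entry of $Q$, so that $P\ge0$. Suppose $\rho(P)\le t$. A real eigenvalue of $Q$ has the form $t-\nu$ with $\nu$ a real eigenvalue of $P$, so it is at least $t-\rho(P)\ge0$. The nonreal eigenvalues come in conjugate pairs with positive product. Hence $\det Q\ge0$, a contradiction. So $\lambda=\rho(P)-t>0$, and there is a nonzero $x\ge0$ with $Qx=-\lambda x$. Then $A(j)x=-x/\lambda$ is negative on the support of $x$, and $x$ is a witness for $A(j)$.
\end{proof}

Jacobi's identity converts the large principal minors of $A$ into the small principal minors of $C$, and the conditions of Theorem~\ref{thm:main} determine the signs of the latter up to order three.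

\begin{lemma}\label{lem:three}
Let $C$ be a $\mathbf{Z}$-matrix with $c_{ii}>0$ and $c_{ij}c_{ji}\ge c_{ii}c_{jj}$ for all $i\ne j$. Then the principal minors of $C$ of orders $1$, $2$, $3$ are respectively $>0$, $\le0$, $<0$.
\end{lemma}

\begin{proof}
Orders $1$ and $2$ restate the hypotheses. For order $3$, divide each row by its diagonal entry; this preserves the hypotheses and the signs of the principal minors, so we may take $c_{ii}=1$. The minor on $\{1,2,3\}$, say, is
\[
1-c_{12}c_{21}-c_{13}c_{31}-c_{23}c_{32}+c_{12}c_{23}c_{31}+c_{13}c_{32}c_{21}.
\]
Each of the three subtracted products is at least $1$, and each of the last two terms is a product of three nonpositive numbers. So the minor is at most $1-3=-2$.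
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:minors}]
(a) By Theorem~\ref{thm:main} and Lemma~\ref{lem:three}, the principal minors of $C=A^{-1}$ of orders $0,1,2,3$ are $1$, $>0$, $\le0$, $<0$. By Lemma~\ref{lem:identities}(b), the principal minors of $A$ of orders $n,n-1,n-2,n-3$ are these numbers multiplied by $\det A<0$.

(b), (c) The ``only if'' directions follow from Theorem~\ref{thm:main}. For the ``if'' directions we have $\det C<0$, by Lemma~\ref{lem:three} when $n=3$ and by hypothesis when $n=4$; hence $\det A<0$. By Theorem~\ref{thm:converse} it suffices to show that the principal submatrices of $A$ of order $n-2$ are semimonotone. As in (a), Lemmas~\ref{lem:identities}(b) and~\ref{lem:three} show that the principal minors of $A$ of order $n-2$ are nonnegative and those of order $n-3$ are positive. For $n=3$ this says $a_{kk}\ge0$, which is the required condition. For $n=4$ it says that each $2\times2$ principal submatrix $B$ of $A$ has positive diagonal and $\det B\ge0$. The $1\times1$ principal submatrices of $B$ are semimonotone, so if $B$ were not semimonotone, Proposition~\ref{prop:one} would give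 $\det B<0$.
\end{proof}

\section{The hypotheses are needed}\label{sec:sharp}

\begin{remark}[The condition $n\ge3$]
For $n=2$ the definition of exact order two would only require $a_{11}<0$ and $a_{22}<0$. The proof of Theorem~\ref{thm:main} used $n\ge3$ in both cases of Proposition~\ref{prop:pos}, in Case 2 of Proposition~\ref{prop:neg}, and at the end of Proposition~\ref{prop:sing}. Each of the four configurations excluded there occurs for $n=2$:
\[
\begin{pmatrix}-1&0\\0&-1\end{pmatrix},\qquad
\begin{pmatrix}-1&1\\-1&-1\end{pmatrix},\qquad
\begin{pmatrix}-1&2\\2&-1\end{pmatrix},\qquad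
\begin{pmatrix}-1&1\\1&-1\end{pmatrix}.
\]
The first has determinant $1$ and $-A^{-1}=I\ge0$. The second has determinant $2$, and $-A^{-1}$ has rows $\frac12(1,1)$ and $\frac12(-1,1)$, with a negative entry. The third has determinant $-3$, and $A^{-1}$ has rows $\frac13(1,2)$ and $\frac13(2,1)$, so it is positive. The fourth is singular.
\end{remark}

\begin{remark}[The conditions in Theorem~\ref{thm:converse}]
The positive diagonal of $A^{-1}$ cannot be dropped. Let $n=3$ and $A=-P$ with $P$ a cyclic permutation matrix. The diagonal of $A$ is zero, so its $1\times1$ principal submatrices are semimonotone; $\det A=-1$; and $A^{-1}=-P^T\le0$ is a $\mathbf{Z}$-matrix. The $2\times2$ principal submatrices of $A$ are triangular with zero diagonal, so they have determinant $0$ and are semimonotone by Proposition~\ref{prop:one}. Hence $A\notin\mathbf{E_{0_2}}$. The condition $\det A<0$ cannot be dropped, as $A=I$ shows. The assumption on order $n-2$ cannot be dropped either: by Example~\ref{ex:model}, for $0<a<n-2$ the matrix $aI-J$ has negative determinant and its inverse is a $\mathbf{Z}$-matrix with positive diagonal, but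 it is not in $\mathbf{E_{0_2}}$.
\end{remark}

\begin{remark}[The condition $\det C<0$ in Corollary~\ref{cor:minors}(c)]
For $n=4$ this condition does not follow from the others. Let $C\in\mathbb{R}^{4\times4}$ be symmetric with $c_{ii}=1$, $c_{12}=c_{34}=-4$, and all other off-diagonal entries equal to $-1$. It is a $\mathbf{Z}$-matrix with positive diagonal, and $c_{ij}c_{ji}\in\{1,16\}$ is at least $c_{ii}c_{jj}=1$. The vectors $(1,1,1,1)^T$, $(1,1,-1,-1)^T$, $(1,-1,0,0)^T$, $(0,0,1,-1)^T$ are eigenvectors with eigenvalues $-5$, $-1$, $5$, $5$. So $\det C=125>0$, and $C^{-1}\notin\mathbf{E_{0_2}}$ by Theorem~\ref{thm:main}.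
\end{remark}

\begin{thebibliography}{1}
\bibitem{CD} Bharat Pratap Chauhan and Dipti Dubey, \emph{On semimonotone matrices of exact order two}, arXiv:2603.00639 (2026).
\end{thebibliography}
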